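# Homomorphism densities at fixed edge density: the graphs between the quasi-star and the quasi-clique

## The maximum homomorphism density and the graphs $T^e_n(q)$

**Theorem 1.** For all graphs $G$ and all $\beta\in[0,1]$,
$$f(G,\beta)=f_T(G,\beta).$$
In other words, for every graph $G$ and every edge density $\beta$, some graph family $H_n=T^e_n(q)$ asymptotically maximises ${\rm hom}(G,H_n)$ and $N_l(G,H_n)$.

**Theorem 2.**
(i) For graphs $G_1,\dots,G_k$, reals $c_j\ge 0$ and $\Lambda(W)=\sum_j c_j\,t(G_j,W)$, the maximum of $\Lambda$ over graphons of density $\beta$ is attained by some $T(q)$.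
(ii) For every $\beta\in(0,1)$ and every nonempty open interval $Q\subset(0,1)$ there is a graph $G$ with
$$f(G,\beta)>\max_{q\in[0,1]\setminus Q}t(G,T(q)).$$

Let us unpack this. Graphs are finite and simple. Let $G$ be a fixed labelled graph on $v$ vertices. For a graph $H$ on $n$ vertices, ${\rm hom}(G,H)$ is the number of homomorphisms $G\to H$ (maps of vertices sending edges to edges), and $t(G,H)={\rm hom}(G,H)/n^v$ is the probability that a uniformly random map $V(G)\to V(H)$ is a homomorphism. $N_l(G,H)$ counts the injective homomorphisms. At most $\binom v2n^{v-1}$ maps are not injective, so $N_l(G,H)={\rm hom}(G,H)+O(n^{v-1})$, and asymptotically it does not matter which of the two we count.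

A graph $H$ with $n$ vertices and $e$ edges gives the point $(2e/n^2,\ {\rm hom}(G,H)/n^v)\in[0,1]^2$. Its first coordinate is the edge density $t(K_2,H)$. The **profile** $P(G)$ is the closure of the set of all these points, and $\beta\mapsto f(G,\beta)$ is the function whose graph is its upper boundary. For instance $P(K_2)$ is the diagonal, and $f(K_2,\beta)=\beta$. In plain words: *you may spend $\beta n^2/2$ edges on $n$ vertices; how many copies of $G$ can you make?*

The candidates are these. The vertex set is split as $A\cup B\cup C$; the vertices of $A$ are adjacent to all other vertices, $B$ is a clique, $C$ is independent, and there are no edges between $B$ and $C$. So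
$$T^e_n(q)=K_{|A|}\vee\big(K_{|B|}\cup\overline{K_{|C|}}\big),$$
up to an adjustment of $o(n^2)$ edges that makes the number of edges exactly $e$. With $|A|\approx\alpha n$, $|B|\approx bn$ and $\beta=2e/n^2$ we have $\alpha(2-\alpha)+b^2=\beta$, so for given $\beta$ there is one free parameter. We take $q\in[0,1]$ with
$$\alpha=(1-q)\big(1-\sqrt{1-\beta}\big),\qquad b=\sqrt{\beta-\alpha(2-\alpha)}.\tag{1}$$
At $q=0$ we have $b=0$, the *quasi-star*: some vertices are joined to everything, the rest are independent. At $q=1$ we have $\alpha=0$, the *quasi-clique*: a clique and isolated vertices. Finally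
$$f_T(G,\beta)=\sup_{q\in[0,1]}\lim_{n\to\infty}t(G,T^e_n(q)),\qquad e=\beta n^2/2 .$$

Theorem 1 answers in the affirmative a question whose source is A. Nicholas Day, Amites Sarkar, "On a Conjecture of Nagy on Extremal Densities", arXiv:1910.13465 (2019), where it is a conjecture. Theorem 2(i) says that the family suffices even for nonnegative combinations of densities. Theorem 2(ii) says that nothing can be thrown away: if $F\subsetneq[0,1]$ is closed, its complement contains a nonempty open interval $Q\subset(0,1)$, so for no $\beta\in(0,1)$ does the subfamily $\{T(q):q\in F\}$ suffice for all $G$.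

## Graphons, and the extremal problem as an attained maximum

**Definition.** A *graphon* is a symmetric measurable $W:[0,1]^2\to[0,1]$. For a graph $F$,
$$t(F,W)=\int\prod_{pq\in E(F)}W(z_p,z_q)\,dz ,$$
the integral being over $z\in[0,1]^{V(F)}$. The density of $W$ is $t(K_2,W)=\int W$.

*Example.* Cut $[0,1]$ into $n$ intervals of length $1/n$ and let $W_H$ equal $1$ on the cell $(i,j)$ if $ij\in E(H)$ and $0$ otherwise. Then $t(F,W_H)=t(F,H)$ for all $F$. The constant graphon $W\equiv p$ has $t(F,W)=p^{e(F)}$.

Replacing $W$ by $W'$ in one factor of the product at a time gives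
$$|t(F,W)-t(F,W')|\le e(F)\,\|W-W'\|_1 .\tag{2}$$

We use the following standard facts (Lovász–Szegedy, *Limits of dense graph sequences*, JCTB 2006; *Szemerédi's lemma for the analyst*, GAFA 2007):

- the space of graphons modulo weak isomorphism is compact in the cut distance, and each $t(F,\cdot)$ is continuous on it;
- finite graphs are dense in it;
- let $\mathbb G(n,W)$ be the random graph on $[n]$ obtained from independent uniform points $\omega_1,\omega_2,\dots$ by joining $i,j$ with probability $W(\omega_i,\omega_j)$, independently; almost surely $t(F,\mathbb G(n,W))\to t(F,W)$ for all $F$.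

The set $\{(t(K_2,W),t(G,W))\}$, over all graphons $W$, is a continuous image of a compact space, hence closed. It contains the points of all finite graphs (take $W_H$), and by the third fact each of its points is a limit of such points. So it equals $P(G)$, and
$$f(G,\beta)=\max\{t(G,W):\ t(K_2,W)=\beta\}.\tag{3}$$

**Definition.** For $\alpha,b\ge0$ with $\alpha+b\le1$ let $T_{\alpha,b}$ be the $0/1$ graphon with $A=[0,\alpha]$, $B=(\alpha,\alpha+b]$, $C=(\alpha+b,1]$ that equals $1$ exactly on $A\times[0,1]$, $[0,1]\times A$ and $B\times B$.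

Its density is $\alpha(2-\alpha)+b^2$, and $t(G,T_{\alpha,b})$ is a polynomial in $(\alpha,b)$. *Example:* $T_{1/4,1/4}$ has density $\frac14\cdot\frac74+\frac1{16}=\frac12$.

Fix $\beta$. The pairs $\alpha\in[0,1]$, $b\ge0$ with $\alpha(2-\alpha)+b^2=\beta$ are exactly the pairs (1): we need $b^2=\beta-1+(1-\alpha)^2\ge0$, that is, $\alpha\le1-\sqrt{1-\beta}$. All of them satisfy $\alpha+b\le1$, because $b^2=(1-\alpha)^2-(1-\beta)\le(1-\alpha)^2$. Write $T(q)$ for the $T_{\alpha,b}$ given by (1). The step graphon of $T^e_n(q)$, with its vertices ordered $A,B,C$, differs from $T(q)$ by $o(1)$ in $\|\cdot\|_1$ (block boundaries, diagonal cells, adjusted edges), so by (2) $t(G,T^e_n(q))\to t(G,T(q))$. Since $[0,1]$ is compact and $t(G,T(q))$ is continuous in $q$,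
$$f_T(G,\beta)=\max_{q\in[0,1]}t(G,T(q)).\tag{4}$$

So $f=f_T$ is a statement about two maxima, and it is Theorem 2(i) for $\Lambda=t(G,\cdot)$. The statement on $N_l$ follows from $N_l={\rm hom}+O(n^{v-1})$. From now on $\Lambda=\sum_jc_jt(G_j,\cdot)$ with $c_j\ge0$ is fixed, and $0^0=1$.

## Triangles, two-edge paths, and the graph $K_{1,9}\cup 2K_4$

**The triangle.** By Cauchy–Schwarz, for fixed $z$,
$$\iint W(x,y)W(x,z)W(y,z)\,dx\,dy\le\|W\|_2\Big(\iint W(x,z)^2W(y,z)^2\,dx\,dy\Big)^{1/2}=\|W\|_2\int W(x,z)^2dx .$$
Integrate over $z$ and use $W^2\le W$: $t(K_3,W)\le\|W\|_2^3\le\beta^{3/2}$. The quasi-clique $T_{0,\sqrt\beta}$ attains this. So for $G=K_3$ Theorem 1 holds, with $q=1$ for every $\beta$.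

**The two-edge path.** Put $d(x)=\int W(x,y)\,dy$. Then $t(K_{1,2},W)=\int d^2$. The quasi-clique has $d=\sqrt\beta$ on a set of measure $\sqrt\beta$, giving $\beta^{3/2}$. The quasi-star, with $\alpha=1-u$ and $u=\sqrt{1-\beta}$, gives $\alpha+(1-\alpha)\alpha^2=1-u+u(1-u)^2=1-2u^2+u^3=2\beta-1+(1-\beta)^{3/2}$. At $\beta=\frac14$ the quasi-star wins ($0.1495\ldots$ against $0.125$), at $\beta=\frac34$ the quasi-clique wins ($0.6495\ldots$ against $0.625$), and at $\beta=\frac12$ they tie.

**Neither end suffices.** Take $\beta=\frac12$ and let $G$ be the disjoint union of $K_{1,9}$ and two copies of $K_4$. Densities multiply over disjoint unions.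

- In $T_{1/4,1/4}$: vertices of $A$ have degree $1$, so $t(K_{1,9})>\frac14$. A $K_4$ lies in $A\cup B$, or has one vertex in $C$ and three in $A$, so $t(K_4)=\frac1{16}+4\cdot\frac12\cdot\frac1{64}=\frac3{32}$. Hence $t(G)>\frac14\cdot\frac9{1024}=\frac{9}{4096}$.
- In the quasi-clique: $t(K_{1,9})=2^{-5}$ and $t(K_4)=2^{-2}$, so $t(G)=2^{-9}=\frac8{4096}$.
- In the quasi-star, $\alpha=1-1/\sqrt2=0.29289\ldots$: $t(K_{1,9})=\alpha+(1-\alpha)\alpha^9<0.293$ and $t(K_4)=\alpha^4+4(1-\alpha)\alpha^3<0.0785$, so $t(G)<0.00181<\frac8{4096}$.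

So an intermediate member beats both ends: the large star wants many vertices of full degree, the cliques want a large clique, and $T(q)$ compromises.

## Maximisers with nested $0/1$ rows, after adding $\varepsilon\,t(K_{1,2},\cdot)$

The graphons $T_{\alpha,b}$ are $0/1$-valued, and their rows $W(x,\cdot)$ are nested. The natural start is to take a maximiser $W$ of $\Lambda$ and to show by exchange arguments that it has these two properties. This breaks at once: for $G=K_2$ every graphon of density $\beta$ is a maximiser, for instance $W\equiv\beta$. Exchange arguments give only weak inequalities, and weak inequalities do not force structure. So we add a small term that makes the exchanges strict. Let $0<\beta<1$, $\varepsilon\in(0,1)$ and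
$$\Lambda_\varepsilon(W)=\Lambda(W)+\varepsilon\,t(K_{1,2},W).$$
By compactness and continuity $\Lambda_\varepsilon$ has a maximiser $W$ among graphons of density $\beta$. Fix it; changing it on a null set, we may take $W$ Borel and symmetric. Put $d(z)=\int W(z,y)\,dy$.

**The first-order effect of a row.** If a tiny set of points $x$ is given a new row $f$, then $\Lambda_\varepsilon$ changes, to first order, through those $z$ with exactly one coordinate in that set. This leads to the following functional of a measurable $f:[0,1]\to[0,1]$: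
$$\Phi(f)=\sum_jc_j\sum_{p\in V(G_j)}\int\prod_{q\in N(p)}f(z_q)\prod_{qq'\in E(G_j-p)}W(z_q,z_{q'})\,dz+\varepsilon\Big[\Big(\int f\Big)^2+2\int fd\Big].\tag{5}$$
In the bracket, $(\int f)^2$ is the case where the special vertex $p$ is the centre of $K_{1,2}$, and $\int fd$ appears once for each of the two leaves. Changing one factor at a time,
$$|\Phi(f)-\Phi(g)|\le M\|f-g\|_1,\qquad M=\sum_j2c_je(G_j)+4\varepsilon,\tag{6}$$
since $\sum_p\deg p=2e(G_j)$.

**Typical rows.** For $h\in L^1[0,1]$ the function $x\mapsto\|W(x,\cdot)-h\|_1$ is Borel by Fubini. As $L^1[0,1]$ is separable, every open set is a countable union of balls, so $x\mapsto W(x,\cdot)\in L^1[0,1]$ is measurable. Let $\nu$ be the push-forward of Lebesgue measure. Its support $\operatorname{supp}\nu$ consists of the $f$ all of whose neighbourhoods have positive $\nu$-measure. The complement is a union of null open sets, and by separability of countably many; so $W(x,\cdot)\in\operatorname{supp}\nu$ for almost every $x$. *Example:* for $T_{\alpha,b}$ with $\alpha,b>0$ and $\alpha+b<1$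 the support is the set of three rows $1$, $1_{A\cup B}$, $1_A$.

**Lemma 3 (row exchange).** If $f,g\in\operatorname{supp}\nu$ (possibly $f=g$) and measurable $f',g':[0,1]\to[0,1]$ satisfy $\int f'+\int g'=\int f+\int g$, then $\Phi(f')+\Phi(g')\le\Phi(f)+\Phi(g)$.

*Proof.* Suppose that the left side is larger by $\kappa>0$. We build a better graphon of density $\beta$.

**Step 1: change the rows on two small sets.** Let $\eta>0$. The sets $\{x:\|W(x,\cdot)-f\|_1<\eta\}$ and $\{x:\|W(x,\cdot)-g\|_1<\eta\}$ have positive measure. For every $\delta>0$ with $2\delta$ at most both measures they contain disjoint sets $S_1$ and $S_2$, respectively, of measure $\delta$: choose $S_1$ in the first set; the second set minus $S_1$ still has measure at least $\delta$. Let $S=S_1\cup S_2$. Let $W'$ be symmetric, equal to $W$ on $S\times S$ and $S^c\times S^c$, and for $z\notin S$ let $W'(x,z)=f'(z)$ if $x\in S_1$ and $W'(x,z)=g'(z)$ if $x\in S_2$.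

**Step 2: compute $\Lambda_\varepsilon(W')-\Lambda_\varepsilon(W)$ to first order in $\delta$.** Split each integral $t(F,W')-t(F,W)$, where $F$ is one of the $G_j$ or $K_{1,2}$, by the number of coordinates in $S$. With none, nothing changes. The set of $z$ with at least two coordinates in $S$ has measure $O(\delta^2)$. With exactly one, at vertex $p$ say, the other coordinates range over $S^c$, where $W'=W$, and the row at $x=z_p$ is $f'$ or $g'$ for $W'$ and $W(x,\cdot)$ for $W$. Letting the other coordinates range over all of $[0,1]$, with this same row at $x$ and $W$ elsewhere, costs $O(\delta^2)$, because $x$ lies in a set of measure $2\delta$ and some other coordinate in $S$. Summing over $p$ and over the graphs,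
$$\Lambda_\varepsilon(W')-\Lambda_\varepsilon(W)=\int_{S_1}[\Phi(f')-\Phi(W(x,\cdot))]\,dx+\int_{S_2}[\Phi(g')-\Phi(W(x,\cdot))]\,dx+O(\delta^2).$$
By (6), $\Phi(W(x,\cdot))\le\Phi(f)+M\eta$ on $S_1$ and $\le\Phi(g)+M\eta$ on $S_2$, so this is at least $\delta(\kappa-2M\eta)-O(\delta^2)$.

**Step 3: repair the density.** In the same way, $\beta'=t(K_2,W')$ satisfies $\beta'-\beta=2\int_{S_1}(\int f'-d(x))\,dx+2\int_{S_2}(\int g'-d(x))\,dx+O(\delta^2)$. As $\int f'+\int g'=\int f+\int g$, we get $|\beta'-\beta|\le4\delta\eta+O(\delta^2)$. Put $W''=(\beta/\beta')W'$ if $\beta'\ge\beta$, and $W''=W'+\frac{\beta-\beta'}{1-\beta'}(1-W')$ if $\beta'<\beta$. Then $W''$ is a graphon of density $\beta$, and $|W''-W'|\le|\beta'-\beta|/\min(\beta,1-\beta)$ pointwise. By (2), $\Lambda_\varepsilon(W'')\ge\Lambda_\varepsilon(W)+\delta(\kappa-O(\eta))-O(\delta^2)$, with constants independent of $\eta$ and $\delta$. Choose $\eta$ small, then $\delta$ small: $\Lambda_\varepsilon(W'')>\Lambda_\varepsilon(W)$, a contradiction. $\square$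

**Nestedness.** *For $f,g\in\operatorname{supp}\nu$ we have $f\le g$ a.e. or $g\le f$ a.e.* Apply Lemma 3 with $f'=\max(f,g)$, $g'=\min(f,g)$; since $f'+g'=f+g$, the hypothesis holds. For nonnegative numbers $f_q,g_q$ let $M_0=\{q:f_q\ge g_q\}$ and write $f_{M_0}=\prod_{q\in M_0}f_q$ and so on. Then
$$\prod\max(f_q,g_q)+\prod\min(f_q,g_q)-\prod f_q-\prod g_q=(f_{M_0}-g_{M_0})(g_{M_0^c}-f_{M_0^c})\ge0,$$
because the left side is $f_{M_0}g_{M_0^c}+g_{M_0}f_{M_0^c}-f_{M_0}f_{M_0^c}-g_{M_0}g_{M_0^c}$. Integrated against products of $W$, this says that the $\Lambda$-part of $\Phi(f)+\Phi(g)$ does not decrease. The terms $2\varepsilon\int fd$ are unchanged in total. For the squares, let $P=\int(f-g)^+$ and $R=\int(g-f)^+$, so that $\int f-\int g=P-R$, $\int f'=\int f+R$, $\int g'=\int g-R$. The change is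
$$\varepsilon\Big[\big(\textstyle\int f+R\big)^2+\big(\int g-R\big)^2-\big(\int f\big)^2-\big(\int g\big)^2\Big]=\varepsilon[2R(P-R)+2R^2]=2\varepsilon PR .$$
By Lemma 3 the total change is at most $0$, so $PR=0$. Here the $\varepsilon$-term pays off.

**$0/1$-valuedness.** *Each $f\in\operatorname{supp}\nu$ takes values in $\{0,1\}$ a.e.* Apply Lemma 3 with $g=f$, $h=\min(f,1-f)\ge0$, $f'=f+h\le1$, $g'=f-h\ge0$. In $\prod(f_q+h_q)+\prod(f_q-h_q)-2\prod f_q$ the terms of odd order in $h$ cancel, and what remains is twice the sum of the terms of positive even order, which are nonnegative. The linear terms cancel, and the square terms change by $2\varepsilon(\int h)^2$. So $h=0$ a.e.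

Consequently $W$ is $0/1$-valued a.e., and for a.e. $(x,y)$ the rows $W(x,\cdot)$, $W(y,\cdot)$ are comparable up to null sets.

## From nested rows to staircases

**Definition.** A *staircase* is a nonempty finite union $U$ of rectangles $[0,x]\times[0,y]\subseteq[0,1]^2$ with $x,y>0$ that is symmetric under reflection in the diagonal. Write $|U|$ for its area and $\Lambda(U)=\Lambda(1_U)$. Null sets are irrelevant for both.

*Example.* $[0,\frac14]\times[0,1]\ \cup\ [0,\frac12]^2\ \cup\ [0,1]\times[0,\frac14]$ is a staircase, and it is $T_{1/4,1/4}$ up to null sets.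

**Proposition 4.** Let $0<\beta<1$ and $\varepsilon\in(0,1)$. There are staircases $U_n$ with $|U_n|\to\beta$ and
$$\liminf_n\Lambda(U_n)\ge\max_{t(K_2,W)=\beta}\Lambda(W)-\varepsilon .$$

*Proof.* Let $W$ be the maximiser of $\Lambda_\varepsilon$ from the previous section.

**Step 1: sample, so as to have finite graphs without a forbidden pattern.** Take independent uniform $\omega_1,\omega_2,\dots$ and let $H_n$ be the graph on $[n]$ with $ij$ an edge ($i\ne j$) iff $W(\omega_i,\omega_j)=1$. As $W$ is $0/1$-valued a.e., this is almost surely $\mathbb G(n,W)$, so almost surely $t(F,H_n)\to t(F,W)$ for all $F$. Also almost surely no $H_n$ contains distinct $i,j,k,l$ such that $ik,jl$ are edges and $jk,il$ are non-edges. Indeed, for a.e. $(\omega_i,\omega_j)$ the two rows are $0/1$-valued and nested up to null sets, so one of the sets $\{y:W(\omega_i,y)=1,W(\omega_j,y)=0\}$, $\{y:W(\omega_j,y)=1,W(\omega_i,y)=0\}$ is null; up to an event of probability $0$ the pattern forces $\omega_k$ into the first and $\omega_l$ into the second, and there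 are countably many quadruples. Fix an outcome with both properties.

**Step 2: order the vertices.** For $i\ne j$ the sets $N(i)\setminus\{j\}$ and $N(j)\setminus\{i\}$ are comparable. Otherwise pick $k$ in the first and not in the second, and $l$ in the second and not in the first. Then $k\ne i,j$ and $l\ne i,j$, $k\ne l$, and $ik,jl$ are edges while $jk,il$ are not: the forbidden pattern. Relabel so that degrees are nonincreasing. Then
$$i'<i\ \Longrightarrow\ N(i)\setminus\{i'\}\subseteq N(i')\setminus\{i\}.\tag{7}$$
If instead the reverse inclusion holds, then $\deg i'\ge\deg i$ forces equality.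

**Step 3: off-diagonal adjacency is a down-set.** Let $ij$ be an edge, $i'\le i$, $j'\le j$, $i'\ne j'$; we show that $i'j'$ is an edge. Suppose first $j\ne i'$. Then $i'j$ is an edge: trivially if $i'=i$, and otherwise because $j\in N(i)\setminus\{i'\}\subseteq N(i')$ by (7). Now $i'\in N(j)$ and $i'\ne j'$ give $i'\in N(j')$: trivially if $j'=j$, and by (7) if $j'<j$. Suppose next $j=i'$. Then $j'\le j=i'$ and $j'\ne i'$, so $j'<i'\le i$, and $i'=j\in N(i)\setminus\{j'\}\subseteq N(j')$ by (7).

**Step 4: read off the staircase.** Let $U_n$ be the union of all $[0,i/n]\times[0,j/n]$ over ordered pairs $(i,j)$ with $ij\in E(H_n)$. As $t(K_2,H_n)\to\beta>0$, for large $n$ there are edges, and $U_n$ is a staircase. By Step 3 it consists, up to null sets, of the cells $(\frac{i-1}n,\frac in]\times(\frac{j-1}n,\frac jn]$ of off-diagonal adjacencies and some diagonal cells. The diagonal cells have total area $1/n$, so by (2) $|t(F,1_{U_n})-t(F,H_n)|\le e(F)/n$. Hence $|U_n|\to\beta$, and as $t(K_{1,2},\cdot)\le1$ and $\Lambda_\varepsilon\ge\Lambda$,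
$$\Lambda(U_n)\ge\Lambda_\varepsilon(1_{U_n})-\varepsilon\ \longrightarrow\ \Lambda_\varepsilon(W)-\varepsilon\ \ge\max_{t(K_2,\cdot)=\beta}\Lambda-\varepsilon .\qquad\square$$

It remains to treat staircases, which may have very many steps.

## Moving one corner of a staircase

Let $\kappa(U)$ be the number of maximal rectangles $[0,x]\times[0,y]$ contained in $U$. If $U$ is given as a union of $r$ such rectangles, the corner of a maximal rectangle lies in one of the $r$, which then contains it and so equals it; hence
$$\kappa(U)\le r .\tag{8}$$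
Likewise $U$ is the union of its maximal rectangles. List them with $x$ increasing; then $y$ is decreasing, and reflection in the diagonal reverses the list. So with $k=\kappa(U)$,
$$U=\bigcup_{i=1}^kR_i,\qquad R_i=[0,x_i]\times[0,x_{k+1-i}],\qquad 0=x_0<x_1<\dots<x_k\le x_{k+1}:=1 .$$
In the example above $k=3$ and $(x_1,x_2,x_3)=(\frac14,\frac12,1)$.

*A trial by hand.* Let $k=3$. Keep the square $[0,x_2]^2$, and let the outer pair of corners move: add $(0,\xi]\times(x_2,x_2+\eta]$ and its mirror image. Degrees are $x_2+\eta$ on $(0,\xi]$, $x_2$ on $(\xi,x_2]$ and $\xi$ on $(x_2,x_2+\eta]$, so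
$$t(K_{1,2})=\xi(x_2+\eta)^2+(x_2-\xi)x_2^2+\eta\xi^2=x_2^3+2x_2\,\xi\eta+\xi\eta^2+\xi^2\eta .$$
The area is $x_2^2+2\xi\eta$. With $\xi\eta=\varepsilon_0$ fixed, the only variable part is $\varepsilon_0(\xi+\eta)$, which is convex in $\log\xi$ and so is largest at an end of the range. The point is that the result is a polynomial in $\xi,\eta$ with *nonnegative* coefficients. This holds in general, as long as the two mirror-image corners do not interfere.

**Lemma 5.** Let $k=\kappa(U)$ and $i\ge1$ with $i+1\le k-i$. There is a staircase $U'$ with $|U'|=|U|$ and $\Lambda(U')\ge\Lambda(U)$ such that either $\kappa(U')<k$, or $i=1$, $\kappa(U')\le k$ and $U'$ contains $[0,x]\times[0,1]$ for some $x>0$.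

*Proof.* **Step 1: set up the moving corner.** We move the corner of $R_i$, and with it that of its mirror image $R_{k+1-i}$, as far as the neighbouring corners allow. Let
$$I=(x_{i-1},x_{i+1}],\qquad J=(x_{k-i},x_{k+2-i}],\qquad U_0=\bigcup_{l\ne i,\,k+1-i}R_l .$$
As $x_{i+1}\le x_{k-i}$, we have $I\cap J=\emptyset$. The set $U_0$ is symmetric. Since $i+1<k+1-i$, it contains $R_{i+1}$, and if $i\ge2$ also $R_{i-1}$. For $0<\xi\le|I|$, $0<\eta\le|J|$ put $X=(x_{i-1},x_{i-1}+\xi]$, $Y=(x_{k-i},x_{k-i}+\eta]$ and
$$U_{\xi,\eta}=U_0\cup(X\times Y)\cup(Y\times X).$$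

**Step 2: $U_{\xi,\eta}$ is a staircase.** Let $R'=[0,x_{i-1}+\xi]\times[0,x_{k-i}+\eta]$ and let $\overline{R'}$ be its mirror image. Up to null sets $U_{\xi,\eta}=U_0\cup R'\cup\overline{R'}$. Indeed, the part of $R'$ with $x\le x_{i-1}$ lies in $R_{i-1}=[0,x_{i-1}]\times[0,x_{k+2-i}]$ (and is null if $i=1$), the part with $y\le x_{k-i}$ lies in $R_{i+1}=[0,x_{i+1}]\times[0,x_{k-i}]$, and the rest is $X\times Y$. For $\xi_0=x_i-x_{i-1}$, $\eta_0=x_{k+1-i}-x_{k-i}$ we have $R'=R_i$, so $U=U_{\xi_0,\eta_0}$ up to null sets.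

**Step 3: the area.** $I\times J$ is disjoint from $U_0$: if $(x,y)\in R_l$ with $x>x_{i-1}$ and $y>x_{k-i}$, then $l\ge i$ and $k+1-l>k-i$, so $l=i$, which is excluded. By symmetry $J\times I$ is disjoint from $U_0$, and since $I\cap J=\emptyset$, the sets $U_0$, $X\times Y$, $Y\times X$ are pairwise disjoint. Hence $|U_{\xi,\eta}|=|U_0|+2\xi\eta$.

**Step 4: $U_0$ does not see positions inside $I$ or inside $J$.** For $x\in I$, a rectangle $R_l$ of $U_0$ meets the line at $x$ only if $x_l>x_{i-1}$, so $l\ge i+1$ (as $l\ne i$), and then $x_l\ge x_{i+1}\ge x$, so it does meet it. The tallest of these is $R_{i+1}$, so the section of $U_0$ at every $x\in I$ is $[0,x_{k-i}]$. For $y\in J$, a rectangle $R_l$ of $U_0$ meets the line at $y$ only if $x_l>x_{k-i}$, so $l\ge k+2-i$ (as $l\ne k+1-i$), and then $x_l\ge x_{k+2-i}\ge y$. So the section at every $y\in J$ is $[0,x_{i-1}]$ if $i\ge2$, and $\emptyset$ if $i=1$.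

**Step 5: expand $\Lambda$.** Let $G$ be any graph. Classify the $z\in[0,1]^{V(G)}$ that map all edges of $G$ into $U_{\xi,\eta}$ by the set $F$ of edges mapped into $(X\times Y)\cup(Y\times X)$. All other edges are mapped into $U_0$, and by Step 3 these alternatives exclude each other. Let $V(F)$ be the set of vertices incident with $F$; classify further by which vertices of $V(F)$ lie in $X$ and which in $Y$. Within a class, by Step 4, whether the remaining edges lie in $U_0$ does not depend on the positions of the $V(F)$-vertices inside $X\subseteq I$ and $Y\subseteq J$. The vertices outside $V(F)$ are constrained only by $U_0$. So the class has measure $c\,\xi^p\eta^r$, where $p$ and $r$ are the numbers of $V(F)$-vertices in $X$ and $Y$, and $c\ge0$ is independent of $\xi,\eta$. Summing, $\Lambda(U_{\xi,\eta})=\sum c_{pr}\xi^p\eta^r$ with constants $c_{pr}\ge0$.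

**Step 6: go to an end.** Keep $\xi\eta=\varepsilon_0:=\xi_0\eta_0$ fixed and let $u=\log\xi$ range over $[\log(\varepsilon_0/|J|),\log|I|]$, an interval that contains $\log\xi_0$. The area is constant and $\Lambda=\sum c_{pr}\varepsilon_0^re^{(p-r)u}$ is convex in $u$, so it is maximised at an endpoint. Let $U'$ be the staircase there. By Step 2 it is a union of $k$ rectangles: the $k-2$ rectangles of $U_0$, and $R'$, $\overline{R'}$. Use (8):

- if $\xi=|I|$, then $R_{i+1}\subseteq R'$ can be dropped, so $\kappa(U')\le k-1$;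
- if $\eta=|J|$ and $i\ge2$, then $R_{i-1}\subseteq R'$ can be dropped, so $\kappa(U')\le k-1$;
- if $\eta=|J|$ and $i=1$, then $R'=[0,\xi]\times[0,1]$, and $\kappa(U')\le k$. $\square$

The condition $i+1\le k-i$ allows $i=2$ when $k\ge5$, and $i=1$ when $k\ge3$. So we can reach $k\le4$. If $k\in\{3,4\}$ we can either lower $k$ or reach $x_k=1$. For $k=1$, and for $k=3$ with $x_3=1$, the staircase is one of our $T_{\alpha,b}$. The cases $k=2$, and $k=4$ with $x_4=1$, are left.

## The two-step staircase, where the corner move loses convexity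

For $k=2$ the staircase is $[0,b]\times[0,b+c]$ together with its mirror image. The two corners are neighbours, the intervals $I$ and $J$ overlap, and the area $E=b^2+2bc$ is no longer a constant plus a monomial. Compute $t(K_{1,2})$: degrees are $b+c$ on $[0,b]$ and $b$ on $(b,b+c]$. With $c=(E-b^2)/(2b)$ and $b+c=(E+b^2)/(2b)$,
$$t(K_{1,2})=b(b+c)^2+cb^2=\frac{(E+b^2)^2}{4b}+\frac{b(E-b^2)}2=\frac14\Big(\frac{E^2}b+4Eb-b^3\Big).\tag{9}$$
There is the trouble: the term $-b^3$. In the variable $u=\log b$ the second derivative is $\frac14(E^2/b+4Eb-9b^3)$, which at $b=\sqrt E$ (that is, $c=0$) equals $-E^{3/2}<0$. Convexity in $\log b$ is false.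

Can another variable be used? Put $s=c/b$, so $b=\sqrt{E/(1+2s)}$. Take a graph $H$ on $v$ vertices without isolated vertices. In a homomorphism to this two-step graphon, every vertex goes to $B=[0,b]$ or $C=(b,b+c]$, and those in $C$ must form an independent set. So
$$t(H)=\sum_{n}i_n\,c^nb^{v-n}=b^vI_H(c/b)=E^{v/2}\,I_H(s)(1+2s)^{-v/2},\tag{10}$$
where $i_n$ is the number of independent $n$-sets and $I_H(s)=\sum_ni_ns^n$ is the *independence polynomial*. *Example:* $I_{K_2}=1+2s$ and $I_{K_{1,2}}=1+3s+s^2$. Put
$$Z_H(s)=I_H(s)(1+2s)^{-v/2},\qquad s\ge0 .$$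
As $i_1=v$ and $i_2=\binom v2-e(H)$, expanding at $s=0$ gives
$$\log Z_H(s)=vs+\Big(i_2-\frac{v^2}2\Big)s^2-\frac v2(2s-2s^2)+O(s^3)=\Big(\frac v2-e(H)\Big)s^2+O(s^3).$$
So *every* $Z_H$ has derivative $0$ at $s=0$, and if $e(H)>v/2$, as for $K_{1,2}$, its second derivative there is negative. In a twice continuously differentiable variable $\tau(s)$ with $\tau'(0)>0$, the second derivative at $0$ is $Z_H''(0)/\tau'(0)^2<0$, so convexity fails. The variable has to be flat at $s=0$.

It also has to be the *same* for all $H$. For a general $\Lambda$ we shall have a sum of many terms (10) with nonnegative coefficients, and it is not enough that each term by itself is maximised at an end: $-x$ and $\sqrt x$ are monotone on $[0,1]$, but their sum is $0$ at both ends and positive inside. Convexity in a common variable survives sums.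

Which variable? Suppose for a moment that the logarithmic derivative of $I_H$ were exactly $v/(1+sD)$ with a constant $D$. For a disjoint union of cliques $K_D$ this is the case: $I_H=(1+Ds)^{v/D}$. Then
$$\frac{d\log Z_H}{ds}=\frac v{1+sD}-\frac v{1+2s}=\frac{v(2-D)\,s}{(1+sD)(1+2s)} .$$
Convexity in $\sigma$ means that this, divided by $\sigma'(s)$, is nondecreasing. If we ask this for real $D$ on both sides of $2$, then $s/\big((1+sD)(1+2s)\sigma'\big)$ must be nondecreasing for $D<2$ and nonincreasing for $D>2$; letting $D\to2$, $s/\big((1+2s)^2\sigma'\big)$ must be constant. This suggests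
$$\sigma(s)=\int_0^s\frac{x\,dx}{(1+2x)^2},\tag{11}$$
which is continuous and strictly increasing on $[0,\infty)$, does not depend on $H$, and is flat at $0$.

*Test on $K_{1,2}$.* With $m=1+2s$, $Z=\frac14(m^{1/2}+4m^{-1/2}-m^{-3/2})$, so $\frac{dZ}{dm}=\frac18m^{-5/2}(m-1)(m-3)$, while $d\sigma=\frac{m-1}{4m^2}dm$. Hence $\frac{dZ}{d\sigma}=\frac12(m^{1/2}-3m^{-1/2})$, which is increasing. The bad term of (9) has become harmless.

For a general $H$ the quantity $D$ will depend on $s$. The task is to find what it counts, and to show that it varies in the right direction.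

## Independence polynomials are log-convex in $\sigma$

**Lemma 6.** Let $H$ be a graph with $v\ge1$ vertices. Then $\log Z_H$ is a convex function of $\sigma$.

*Proof.* Let $N[I]$ denote the closed neighbourhood of a vertex set $I$: the set $I$ with all its neighbours. Let $\alpha(H)$ be the independence number. For $1\le n\le\alpha(H)$ put
$$D_n=\frac1{n\,i_n}\sum_{|I|=n}|N[I]|,$$
the sum being over independent $n$-sets. So $D_n$ is the average number of vertices dominated per chosen vertex, and $D_n\ge1$ as $|N[I]|\ge|I|$. *Example:* for $K_{1,2}$, $D_1=\frac{2+3+2}3=\frac73$ and $D_2=\frac32$.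

We recall *Chebyshev's sum inequality*. If $a_1,\dots,a_N$ and $b_1,\dots,b_N$ are oppositely ordered, then $\sum_{j,l}w_jw_l(a_j-a_l)(b_j-b_l)\le0$ for all weights $w_j\ge0$. Expanding, $\sum w_ja_jb_j\sum w_j\le\sum w_ja_j\sum w_jb_j$. For probability weights this says that the covariance is at most $0$.

**Step 1: larger independent sets dominate less per vertex.** We show $D_n\le D_{n-1}$ for $2\le n\le\alpha(H)$. Let $L$ be independent with $|L|=n$. Every $z\in N[L]$ lies in $N[w_0]$ for some $w_0\in L$, hence in $N[L-w]$ for each of the $n-1$ vertices $w\in L$, $w\ne w_0$. So $\sum_{w\in L}|N[L-w]|\ge(n-1)|N[L]|$. An independent $(n-1)$-set $I$ lies in exactly $e(I)=v-|N[I]|$ independent $n$-sets. Summing over all $L$,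
$$\sum_{|I|=n-1}e(I)\,|N[I]|\ \ge\ (n-1)\sum_{|L|=n}|N[L]|=(n-1)\,n\,i_nD_n .$$
Since $e(I)$ is a decreasing function of $|N[I]|$, Chebyshev's inequality with equal weights bounds the left side above by
$$\frac1{i_{n-1}}\Big(\sum_{|I|=n-1}e(I)\Big)\Big(\sum_{|I|=n-1}|N[I]|\Big)=\frac1{i_{n-1}}\cdot n\,i_n\cdot(n-1)\,i_{n-1}D_{n-1}=(n-1)\,n\,i_nD_{n-1}.$$
Here $\sum e(I)=n\,i_n$, because both sides count pairs of an $n$-set and one of its vertices. Divide by $(n-1)n\,i_n>0$.

**Step 2: express the logarithmic derivative through an averaged $D$.** Let $s>0$, and let $I$ be a random independent set with $P(I)=s^{|I|}/I_H(s)$. Put $\theta=E|I|=sI_H'(s)/I_H(s)$ and $D(s)=E|N[I]|/E|I|$. Counting extensions $L=I\cup\{w\}$,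
$$v-E|N[I]|=E\,e(I)=\frac1{I_H(s)}\sum_{L\ne\emptyset}|L|\,s^{|L|-1}=\frac\theta s .$$
Hence $v-\theta D(s)=\theta/s$, that is,
$$\theta=\frac{vs}{1+sD(s)} .\tag{12}$$
So $I_H'/I_H=\theta/s$ has exactly the form $v/(1+sD)$, with $D=D(s)$.

**Step 3: $D(s)$ is nonincreasing.** The empty set contributes nothing to $E|N[I]|$ or $E|I|$, so
$$D(s)=\frac{\sum_{n\ge1}w_nD_n}{\sum_{n\ge1}w_n},\qquad w_n=n\,i_ns^n .$$
As $s\,w_n'=n\,w_n$, differentiation gives
$$sD'(s)=\frac{\sum n w_nD_n}{\sum w_n}-\frac{\sum nw_n}{\sum w_n}\cdot\frac{\sum w_nD_n}{\sum w_n},$$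
the covariance of $n$ and $D_n$ under the probability weights proportional to $w_n$. By Step 1 and Chebyshev it is at most $0$. Also $D(s)\ge1$, since all $D_n\ge1$.

**Step 4: conclude.** Since $d\sigma/ds=s/(1+2s)^2$, for $s>0$
$$\frac{d\log Z_H}{d\sigma}=\frac{(1+2s)^2}s\Big(\frac\theta s-\frac v{1+2s}\Big)=v\,\Theta(s,D(s)),\qquad\Theta(s,D)=\frac{(2-D)(1+2s)}{1+sD},$$
by (12) and $\frac1{1+sD}-\frac1{1+2s}=\frac{s(2-D)}{(1+sD)(1+2s)}$. Now
$$\frac{\partial\Theta}{\partial D}=(1+2s)\frac{-(1+sD)-(2-D)s}{(1+sD)^2}=-\frac{(1+2s)^2}{(1+sD)^2}<0,$$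
$$\frac{\partial\Theta}{\partial s}=(2-D)\frac{2(1+sD)-(1+2s)D}{(1+sD)^2}=\frac{(2-D)^2}{(1+sD)^2}\ge0 .$$
So for $0<s<s'$ we have $\Theta(s,D(s))\le\Theta(s',D(s))\le\Theta(s',D(s'))$, the last step because $D(s')\le D(s)$. Thus $d\log Z_H/d\sigma$ is nondecreasing for $s>0$, and $\log Z_H$ is convex in $\sigma$ there. By continuity of $Z_H$ and $\sigma$ at $s=0$ it is convex on the whole range. $\square$

*Check.* For $H=K_2$: $D_1=2$, $Z_H\equiv1$. For $K_{1,2}$, (12) gives $D(s)=\frac{7+3s}{3+2s}$, which decreases from $\frac73=D_1$ to $\frac32=D_2$.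

## Four-part graphons

**Definition.** For $a,c\ge0$, $b>0$, $a+b+c\le1$ let $W_{a,b,c}$ be the $0/1$ graphon with consecutive intervals $A,B,C,D$ of lengths $a,b,c,1-a-b-c$, where $A$ is joined to everything, $B$ is joined to $A,B,C$, and there are no other adjacencies.

Its density is $a(2-a)+b^2+2bc$. *Example:* for $c>0$, $W_{0,b,c}$ is the staircase of (9), up to null sets. If $c=0$, then $W_{a,b,0}=T_{a,b}$.

**Lemma 7.** Given $W_{a,b,c}$, there is $T_{\alpha',b'}$ with the same density and $\Lambda(W_{a,b,c})\le\Lambda(T_{\alpha',b'})$.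

*Proof.* **Step 1: a path of graphons of constant density with both ends in the family $T$.** Fix $a$ and $E=b^2+2bc>0$, and parametrise by $s=c/b\ge0$: $b=\sqrt{E/(1+2s)}$, $c=sb$. The density is constant. Moreover
$$a+b+c=a+\sqrt E\,\frac{1+s}{\sqrt{1+2s}}$$
is strictly increasing in $s$, since the fraction has derivative $s(1+2s)^{-3/2}$, and it tends to $\infty$. So the admissible $s$, those with $a+b+c\le1$, form an interval $[0,s^*]$, nonempty because it contains the given $s$, with $a+b+c=1$ at $s^*$. At $s=0$ we have $C=\emptyset$, and the graphon is $T_{a,\sqrt E}$. At $s=s^*$ we have $D=\emptyset$, so $A\cup B$ is joined to everything and the graphon is $T_{a+b,0}$.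

**Step 2: expand $t(G,\cdot)$ along the path.** Let $G$ be a graph on $v$ vertices. Let $S$ be the set of vertices of $G$ not mapped to $A$, $S_0$ the set of isolated vertices of $G[S]$, $S_1=S\setminus S_0$ and $H_S=G[S_1]$. The vertices mapped to $A$ impose no condition. Each vertex of $S_0$ may be anywhere outside $A$. Each vertex of $S_1$ has a neighbour in $S$; as points of $D$ are joined only to $A$, it must lie in $B\cup C$. Those in $C$ must form an independent set, and there are no other constraints. Hence, as in (10),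
$$t(G,W_{a,b,c})=\sum_{S\subseteq V(G)}a^{v-|S|}(1-a)^{|S_0|}\,b^{|S_1|}I_{H_S}(c/b)=\sum_Sa^{v-|S|}(1-a)^{|S_0|}E^{|S_1|/2}Z_{H_S}(s),$$
with $I_\emptyset=Z_\emptyset=1$.

**Step 3: convexity.** By Lemma 6 every $Z_{H_S}$ is log-convex, hence convex, as a function of $\sigma(s)$. All coefficients are nonnegative and independent of $s$. So along the path $\Lambda$ is a convex function of $\sigma\in[0,\sigma(s^*)]$ and is maximised at an endpoint. By Step 1 both endpoints are graphons $T_{\alpha',b'}$. $\square$

## From an arbitrary graphon to some $T(q)$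

**Proposition 8.** For every staircase $U$ there is $T_{\alpha,b}$ of density $|U|$ with $\Lambda(U)\le\Lambda(T_{\alpha,b})$.

*Proof.* While $k=\kappa(U)\ge5$, apply Lemma 5 with $i=2$; this decreases $\kappa$. If $k\in\{3,4\}$ and $x_k<1$, apply Lemma 5 with $i=1$. Either $\kappa$ decreases, or we obtain a staircase with the same $\kappa$ that contains $[0,x]\times[0,1]$, hence also $[0,1]\times[0,x]$, so that now $x_k=1$. After finitely many steps, without decreasing $\Lambda$ or changing the area, we reach one of the following cases (equalities up to null sets):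

- $k=1$: $1_U=T_{0,x_1}$;
- $k=2$: $1_U=W_{0,\,x_1,\,x_2-x_1}$;
- $k=3$, $x_3=1$: $1_U=T_{x_1,\,x_2-x_1}$;
- $k=4$, $x_4=1$: $1_U=W_{x_1,\,x_2-x_1,\,x_3-x_2}$.

In the last case $R_1=[0,x_1]\times[0,1]$ makes $A=[0,x_1]$ joined to everything, and $R_2=[0,x_2]\times[0,x_3]$ joins $B=(x_1,x_2]$ to $A$, $B$ and $C=(x_2,x_3]$. Lemma 7 handles the second and fourth cases. $\square$

**Proof of Theorem 2(i) and Theorem 1.** If $\beta\in\{0,1\}$, the only graphon of density $\beta$ is a.e. constant, and every $T(q)$ equals it a.e. Let $0<\beta<1$ and $\varepsilon\in(0,1)$. Take staircases $U_n$ from Proposition 4 and, by Proposition 8, $T_{\alpha_n,b_n}$ of density $|U_n|$ with $\Lambda(U_n)\le\Lambda(T_{\alpha_n,b_n})$. Along a subsequence $(\alpha_n,b_n)\to(\alpha,b)$, with $\alpha,b\ge0$, $\alpha+b\le1$ and $\alpha(2-\alpha)+b^2=\lim|U_n|=\beta$; so $T_{\alpha,b}$ is one of the $T(q)$. As $\Lambda(T_{\alpha,b})$ is a polynomial in $(\alpha,b)$,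
$$\max_{t(K_2,W)=\beta}\Lambda(W)-\varepsilon\ \le\ \Lambda(T_{\alpha,b})\ \le\ \max_q\Lambda(T(q)).$$
Let $\varepsilon\to0$. The reverse inequality is trivial, since each $T(q)$ has density $\beta$. This is Theorem 2(i). For $\Lambda=t(G,\cdot)$ it says $f(G,\beta)=f_T(G,\beta)$ by (3) and (4), with the supremum over $q$ attained. $\blacksquare$

## Stars against cliques: every $q$ is needed

We prove Theorem 2(ii), along the lines of the example $K_{1,9}\cup2K_4$. A large star essentially measures $\alpha$, the measure of the set of points of full degree. A large clique $K_r$ measures $w^r$, where $w=\alpha+b$ is the size of the clique $A\cup B$. By mixing them we can make $t(G,T(q))$ behave like a power of $\alpha w^\rho$ with a prescribed $\rho$, and choose $\rho$ so that the maximum is where we want it. Fix $\beta\in(0,1)$.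

**Step 1: use $w$ as the parameter.** From $\beta=2\alpha-\alpha^2+(w-\alpha)^2=2\alpha+w^2-2\alpha w$,
$$\alpha=\alpha(w)=\frac{\beta-w^2}{2(1-w)},\qquad 2(1-w)(\alpha-w)=\beta-2w+w^2=(1-w)^2-(1-\beta).\tag{13}$$
Put $w_*=1-\sqrt{1-\beta}>0$. For a pair (1), $\alpha\ge0$ and $b\ge0$, and $w<1$ since $b^2=(1-\alpha)^2-(1-\beta)<(1-\alpha)^2$. So (13) gives $w^2\le\beta$ and, from $\alpha\le w$, $(1-w)^2\le1-\beta$, that is, $w\in[w_*,\sqrt\beta]$. Conversely, for $w$ in this interval (13) gives $0\le\alpha\le w$, hence an admissible pair with $b=w-\alpha$. At $w_*$ we have $\alpha=w$ ($q=0$), and $\alpha(\sqrt\beta)=0$ ($q=1$); for $w>w_*$, $\alpha<w$. The sign of $\alpha'(w)$ is that of $(\beta-w^2)-2w(1-w)=2(1-w)(\alpha-w)$, which is negative for $w>w_*$. So $\alpha$ is strictly decreasing in $w$. By (1) it is strictly decreasing in $q$. Hence $q\mapsto w$ is an increasing homeomorphism $[0,1]\to[w_*,\sqrt\beta]$.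

**Step 2: $\log\alpha$ is strictly concave in $\log w$ on $[w_*,\sqrt\beta)$.** This makes the maximum of $\alpha w^\rho$ unique. By (13),
$$\frac{d\log\alpha}{d\log w}=-\frac{2w^2}{\beta-w^2}+\frac w{1-w},\qquad\frac{d^2\log\alpha}{d(\log w)^2}=-\frac{4\beta w^2}{(\beta-w^2)^2}+\frac w{(1-w)^2}.$$
The second derivative is negative iff $4\beta w(1-w)^2>(\beta-w^2)^2=4\alpha^2(1-w)^2$, i.e. iff $\beta w>\alpha^2$. Put $\alpha=\lambda w$ with $0<\lambda\le1$. Then $\beta=w^2+2\lambda w(1-w)$, and dividing by $w^2$ the condition becomes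
$$w+2\lambda(1-w)-\lambda^2>0 .$$
For fixed $\lambda$ the left side is affine in $w$, equal to $\lambda(2-\lambda)>0$ at $w=0$ and to $1-\lambda^2\ge0$ at $w=1$, so it is positive for $0<w<1$. Therefore the first derivative is continuous and strictly decreasing, from $0$ at $w_*$ (where $\alpha=w$ means $\beta-w^2=2w(1-w)$) to $-\infty$ at $\sqrt\beta$.

**Step 3: choose $\rho$.** Let $O\subset(w_*,\sqrt\beta)$ be the open interval corresponding to $Q$. By Step 2, $-\frac{d\log\alpha}{d\log w}$ maps $O$ onto a nonempty open interval of positive numbers, so we may choose $w_0\in O$ at which it is rational: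
$$-\frac{d\log\alpha}{d\log w}(w_0)=\rho=\frac MN,\qquad M,N\text{ positive integers}.$$
Then $\log(\alpha w^\rho)$, as a function of $\log w$, has positive derivative before $w_0$ and negative derivative after it, and $\alpha w^\rho=0$ at $\sqrt\beta$. So $w_0$ is the unique maximiser of $\alpha(w)w^\rho$ on $[w_*,\sqrt\beta]$.

**Step 4: build the graph.** For $r\ge2$ let $G_r$ be the disjoint union of $rN$ copies of $K_{1,r}$ and $M$ copies of $K_r$. Let $T=T_{\alpha,b}$ be a member of the family. The degrees on $A,B,C$ are $1,w,\alpha$. A clique has at most one vertex in $C$, with the others then in $A$. Using $\alpha\le w\le\sqrt\beta$, $b+(1-w)\le1$ and $w\ge w_*$,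
$$\alpha\le t(K_{1,r},T)=\alpha+bw^r+(1-w)\alpha^r\le\alpha+\beta^{r/2},$$
$$w^r\le t(K_r,T)=w^r+r(1-w)\alpha^{r-1}\le w^r(1+r/w_*).$$
Since $t(G_r,T)=t(K_{1,r},T)^{rN}\,t(K_r,T)^M$ and $M/(rN)=\rho/r$,
$$\alpha w^\rho\ \le\ t(G_r,T)^{1/(rN)}=t(K_{1,r},T)\,t(K_r,T)^{\rho/r}\ \le\ (\alpha+\beta^{r/2})\,w^\rho\,(1+r/w_*)^{\rho/r}.$$

**Step 5: let $r\to\infty$.** As $\beta^{r/2}\to0$ and $(1+r/w_*)^{\rho/r}\to1$, the upper bound converges to $\alpha w^\rho$ uniformly on $[w_*,\sqrt\beta]$. The set $[w_*,\sqrt\beta]\setminus O$ is compact and does not contain $w_0$, so $\max_{[w_*,\sqrt\beta]\setminus O}\alpha w^\rho<\alpha(w_0)w_0^\rho$. Hence for large $r$ the value of $t(G_r,\cdot)$ at $w_0$ exceeds its maximum over all $w\notin O$, i.e. over all $q\in[0,1]\setminus Q$. Since $f(G_r,\beta)$ is at least the value at $w_0$,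
$$f(G_r,\beta)>\max_{q\in[0,1]\setminus Q}t(G_r,T(q)).\qquad\blacksquare$$
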